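\title{The growth rate of the game of plates and olives}

\begin{abstract}
In the game of plates and olives, let $M_n$ be the number of ways of returning to an empty table for the first time after $2n+2$ steps. We prove that $\frac1n\sqrt[n]{M_n}$ converges to $2/e$, and more precisely that $M_n=(2n-1)!!\exp\big((\frac94+o(1))(2n)^{2/3}\big)$. Without its merging move the game is a walk on Young's lattice, whose up and down operators have norm $\sqrt h$ at level $h$. The upper bounds come from conjugating the transition operator by a diagonal weight that charges each merge to the moves that built the merged plates. The lower bound comes from inserting about $n^{2/3}$ merges into a typical walk.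
\end{abstract}

\section{Introduction}\label{sec:intro}

The game of plates and olives, introduced by Nicolaescu, begins with an empty table. At each step exactly one of the following moves is made:
\begin{itemize}
\item an empty plate is put down;
\item an olive is put down on a plate;
\item an olive is removed from a plate;
\item an empty plate is removed;
\item the olives on two plates that both carry olives are combined on one of them, and the other plate is removed (a \emph{merge}).
\end{itemize}
Plates are indistinguishable, olives are indistinguishable, and there is an inexhaustible supply of both. The \emph{state} of the table is therefore a finite multiset of nonnegative integers, the numbers of olives on the plates present, and a game is the sequence of states it passes through. For $n\ge1$ let $M_n$ be the number of sequences of states that start at the empty table, are nonempty at every intermediate step, and are empty again after exactly $2n+2$ steps. For example $M_1=2$, the two games being $\emptyset,\{0\},\{0,0\},\{0\},\emptyset$ and $\emptyset,\{0\},\{1\},\{0\},\emptyset$. Equivalently, $M_n$ is the number of topological equivalence classes of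 excellent Morse functions on the $2$-sphere with $2n+2$ critical points; we work only with the game.

It is known that $M_n\ge(2n-1)!!=(2/e)^{n+o(n)}n^n$ and that $M_n\le(4/e)^{n+o(n)}n^n$, so that $\frac1n\sqrt[n]{M_n}$ stays between positive constants. The question, posed by Carroll and Galvin \cite{CG}, is whether $\lim_{n\to\infty}\frac1n\sqrt[n]{M_n}$ exists, and if so where in $[2/e,4/e]$ it lies. We show that it exists and is the left endpoint.

\begin{theorem}\label{thm:limit}
There is a constant $K$ such that for all $n\ge2$
\[
(2n-1)!!\le M_n\le(2n-1)!!\;e^{Kn^{2/3}\log n}.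
\]
Consequently $\lim_{n\to\infty}\frac1n\sqrt[n]{M_n}=\frac2e$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
As $n\to\infty$,
\[
M_n=(2n-1)!!\,\exp\Big(\big(\tfrac94+o(1)\big)(2n)^{2/3}\Big),\qquad
\tfrac1n\sqrt[n]{M_n}=\tfrac2e\Big(1+\big(\tfrac94+o(1)\big)2^{2/3}n^{-1/3}\Big).
\]
\end{theorem}

In both theorems the statement about $\frac1n\sqrt[n]{M_n}$ follows from the statement about $M_n$ by taking $n$th roots: Stirling's formula gives $(2n-1)!!=(2n)!/(2^nn!)\sim\sqrt2\,(2n/e)^n$, so $\frac1n\sqrt[n]{(2n-1)!!}=\frac2e(1+O(1/n))$. Theorem~\ref{thm:limit} is proved independently of Theorem~\ref{thm:sharp}.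

We shall see in Section~\ref{sec:young} that the number of games without a merge lies between $(2n-1)!!$ and $(2n+1)!!$. These games alone give the rate $2/e$, so the question is whether merges raise the exponential rate. Looking at a single state suggests that they might: from $\{1,2,\dots,d\}$ there are $d(d-1)/2$ merges but only $d$ ways to remove an olive and $d+1$ ways to add something. Looking at a whole game suggests that they do not. Every merge destroys a plate that carries olives, and that plate had to be put down and given its first olive. Each of these two moves can be made in one way only, while a typical move is chosen among many. A merge offers many choices, but it is paid for in advance by moves that offer none. The proof of Theorem~\ref{thm:limit} makes this accounting exact.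

The same picture explains the exponent $2/3$. The cheapest plate to merge carries one olive, and merging it with a plate of $b$ olives looks, to the rest of the table, like adding an olive to that plate. So take a game without merges that is shorter by $2N$ steps, which costs a factor of about $(2n)^{-N}$; insert $N$ new plates and $N$ first olives; and turn $N$ olive additions into merges. The three sets of times can be chosen in very roughly $\binom{2n}{N}^3\approx(2en/N)^{3N}$ ways, so the net gain is about $(cn^2/N^3)^N$ for a constant $c$. This is largest, and of size $e^{\Theta(n^{2/3})}$, when $N$ has order $n^{2/3}$. Theorem~\ref{thm:sharp} says that this mechanism, properly optimized, accounts for the whole correction to leading order.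

Section~\ref{sec:young} sets up the operators and their norms, Section~\ref{sec:tilt} proves Theorem~\ref{thm:limit}, and Sections~\ref{sec:lower} and~\ref{sec:upper} prove the two halves of Theorem~\ref{thm:sharp}. We write $[k]=\{1,\dots,k\}$ and $(-1)!!=1$, and logarithms are natural.

\section{Young's lattice and the norms of the moves}\label{sec:young}

\subsection{States as partitions}

The elements of a state $S$ are its \emph{sizes}, and its \emph{level} is $|S|=\sum_{k\in S}(k+1)$, the number of plates plus the number of olives. Every move changes the level by $\pm1$; a merge lowers it by $1$, since one plate disappears and no olive does. In particular a game of $2n+2$ steps never rises above level $n+1$.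

Recall that the Young diagram of a partition of $h$ is a left-justified array of $h$ boxes whose row lengths, weakly decreasing from top to bottom, are the parts. \emph{Young's lattice} is the set of all diagrams ordered by inclusion; the union and the intersection of two diagrams are diagrams, and $\mu$ \emph{covers} $\lambda$ if $\mu$ is $\lambda$ with one box added. Read a plate with $k$ olives as a row of length $k+1$. Then the states at level $h$ are the partitions of $h$. Putting down a plate adds a row of length $1$, and putting an olive on a plate of size $k$ lengthens the topmost row of length $k+1$; these are all the ways to add a box. The two removal moves are their inverses. This is where indistinguishability enters: plates of equal size give one move, not several.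

Let $V_h$ be the Euclidean space with orthonormal basis $\{e_S:|S|=h\}$. Define
\[
Pe_S=e_{S\cup\{0\}},\qquad A_ke_S=e_{S-\{k\}+\{k+1\}}\ \ (k\ge0),\qquad C_{ab}e_S=e_{S-\{a,b\}+\{a+b\}}\ \ (1\le a\le b),
\]
where $A_ke_S=0$ if $k\notin S$ and $C_{ab}e_S=0$ if $\{a,b\}\not\subseteq S$ as multisets, and put
\[
U=P+\sum_{k\ge0}A_k,\qquad D=U^{T},\qquad C_a=\sum_{b\ge a}C_{ab},\qquad C=\sum_{a\ge1}C_a .
\]
Thus $U$ adds a box in all possible ways, $D$ removes a box in all possible ways, and $C$ merges in all possible ways. For an operator $T$ we write $\|T\|_h$ for the operator norm of its restriction to $V_h$.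

\begin{remark}\label{rem:type}
The type of a move can be read off from the states before and after it. If the level rises, the move is $P$ when the number of plates rises, and otherwise it is $A_k$ for the one size $k$ whose multiplicity falls. If the level falls, the move is the removal of an olive when the number of olives falls; otherwise it is a merge or the removal of an empty plate according to whether or not the number of nonempty plates falls.
\end{remark}

\begin{lemma}\label{lem:comm}
$DU-UD=I$.
\end{lemma}

\begin{proof}
Let $\lambda,\mu$ be diagrams with $h$ boxes. The $(\mu,\lambda)$ entry of $DU$ counts the diagrams that cover both, and the $(\mu,\lambda)$ entry of $UD$ counts the diagrams covered by both. If $\lambda=\mu$ has $d$ distinct row lengths, these numbers are $d+1$ and $d$. Let $\lambda\ne\mu$. A diagram covering both has $h+1$ boxes and contains $\lambda\cup\mu$, which has at least $h+1$ boxes; so there is one such diagram if $|\lambda\cup\mu|=h+1$ and none otherwise. In the same way there is one diagram covered by both if $|\lambda\cap\mu|=h-1$ and none otherwise. The two conditions are equivalent because $|\lambda\cup\mu|+|\lambda\cap\mu|=2h$.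
\end{proof}

\begin{lemma}\label{lem:UD}
For $h\ge1$ we have $\|U\|_{h-1}=\|D\|_h\le\sqrt h$.
\end{lemma}

\begin{proof}
The equality holds because $D:V_h\to V_{h-1}$ is the transpose of $U:V_{h-1}\to V_h$. For $v\in V_h$, Lemma~\ref{lem:comm} gives $\|Uv\|^2=\langle v,DUv\rangle=\|v\|^2+\|Dv\|^2$, so $\|U\|_h^2\le1+\|D\|_h^2=1+\|U\|_{h-1}^2$. Since $\|U\|_0=1$, induction finishes the proof.
\end{proof}

We use three general facts about matrices with nonnegative entries.
\begin{itemize}
\item[(N1)] An operator that sends each basis vector to a basis vector or to $0$, and never sends two basis vectors to the same basis vector, has norm at most $1$. This applies to $P$, $A_k$ and $C_{ab}$.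
\item[(N2)] If $0\le T'\le T$ entrywise then $\|T'\|\le\|T\|$, since $|\langle u,T'v\rangle|\le\langle|u|,T|v|\rangle$.
\item[(N3)] (Schur's test.) If all row sums of $T=(\tau_{ij})$ are at most $r$ and all column sums at most $c$, then $\|T\|\le\sqrt{rc}$. Indeed $\sum_i(\sum_j\tau_{ij}v_j)^2\le\sum_ir\sum_j\tau_{ij}v_j^2\le rc\|v\|^2$ by the Cauchy--Schwarz inequality.
\end{itemize}
The contrast between (N1) and Lemma~\ref{lem:UD} drives the paper. We call $P$, and $A_k$ for a prescribed $k$, \emph{forced} moves: they have norm at most $1$, while $U$ may have norm $\sqrt h$.

\begin{lemma}\label{lem:C}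
For $h\ge1$ and $a\ge1$ we have $\|C_a\|_h\le\sqrt{2h}$ and $\|C\|_h\le h$.
\end{lemma}

\begin{proof}
A state at level at most $h$ with $d$ distinct sizes has rows of $d$ distinct lengths, so $1+2+\dots+d\le h$ and $d\le\sqrt{2h}$. We apply (N3), bounding the number of moves out of a state $S$ at level $h$ and into a state $S'$ at level $h-1$. For $C_a$, a move out of $S$ is determined by the size $b$ in $S$, and a move into $S'$ by the size $a+b$ in $S'$; both numbers are at most $\sqrt{2h}$. For $C$, if $S$ has $d$ distinct positive sizes then $2+3+\dots+(d+1)=d(d+3)/2\le h$, so there are at most $d(d+1)/2\le h$ pairs $a\le b$. A move into $S'$ is determined by a size $c$ of $S'$ and one of the $\lfloor c/2\rfloor$ ways to write $c=a+b$ with $1\le a\le b$, and the sum of $\lfloor c/2\rfloor$ over the distinct sizes of $S'$ is at most $h$.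
\end{proof}

\subsection{Dyck paths, matchings and walks}

A \emph{Dyck path} of semilength $m$ is a sequence of heights $h_0,\dots,h_{2m}\ge0$ with $h_0=h_{2m}=0$ and steps $\pm1$. A step from height $h-1$ to $h$ is an \emph{up-step into $h$}, and a step from $h$ to $h-1$ is a \emph{down-step from $h$}; for each $h$ a Dyck path has equally many of both. A \emph{perfect matching} of $[2m]$ is a partition into $m$ pairs, called arcs; there are $(2m-1)!!$ of them. The smaller point of an arc is its \emph{opener} and the larger its \emph{closer}. Let $\mathcal W_m$ be the set of walks of length $2m$ from $\emptyset$ to $\emptyset$ in Young's lattice, each step adding or removing a box, with intermediate visits to $\emptyset$ allowed. The levels along such a walk form a Dyck path, its \emph{pattern}.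

\begin{lemma}\label{lem:dyck}
Let $\pi$ be a Dyck path of semilength $m$ and let $\operatorname{wt}(\pi)$ be the product of $h$ over its down-steps from $h$. Then $\operatorname{wt}(\pi)$ is the number of perfect matchings of $[2m]$ whose openers are the positions of the up-steps of $\pi$, and it is also the number of walks in $\mathcal W_m$ with pattern $\pi$. Hence $|\mathcal W_m|=\sum_\pi\operatorname{wt}(\pi)=(2m-1)!!$. Moreover, for every integer $t\ge0$,
\begin{equation}\label{eq:shift}
\sum_{\pi}\ \prod_{\text{down from }h}(h+t)\le\frac{(2m+2t-1)!!}{t!}\le(2m-1)!!\,(2m+2t)^t,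
\end{equation}
the sum running over the Dyck paths of semilength $m$.
\end{lemma}

\begin{proof}
Scan $[2m]$ from left to right. At a down-step from $h$ there are $h$ openers still unmatched, and the closer may be joined to any of them; this proves the first claim. The openers and closers of any matching form a Dyck path, so the weights sum to $(2m-1)!!$. For the second claim, Lemma~\ref{lem:comm} and $De_\emptyset=0$ give $DU^he_\emptyset=hU^{h-1}e_\emptyset$ by induction on $h$, since $DU^{h}=U(DU^{h-1})+U^{h-1}$. Apply to $e_\emptyset$ the word in $U$ and $D$ spelled by $\pi$. After each step the vector is a multiple of $U^he_\emptyset$, with $h$ the current height, and the multiple gains a factor $h$ at a down-step from $h$. The final vector is $\operatorname{wt}(\pi)e_\emptyset$, and its coefficient counts the walks with pattern $\pi$.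

For \eqref{eq:shift}, let $\pi^+$ be $\pi$ with $t$ up-steps prefixed and $t$ down-steps appended. It has semilength $m+t$ and $\operatorname{wt}(\pi^+)=t!\prod(h+t)$, and $\pi\mapsto\pi^+$ is injective. This gives the first inequality. The second holds because $(2m+2t-1)!!/(2m-1)!!$ is a product of $t$ factors below $2m+2t$.
\end{proof}

Note that $\operatorname{wt}(\pi)$ is exactly the product, over the steps of $\pi$, of the bounds $\sqrt h$ in Lemma~\ref{lem:UD}. So bounding the number of walks with a given pattern by a product of operator norms loses nothing. This is the reason to expect sharp results from norm estimates.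

Lemma~\ref{lem:dyck} gives the lower bound in Theorem~\ref{thm:limit}. Given $\omega\in\mathcal W_n$, put down a plate that stays empty, play $\omega$ on further plates, and remove the first plate. The resulting game has no merge, and it determines $\omega$ because $S\cup\{0\}$ determines $S$. Hence $M_n\ge(2n-1)!!$. In the other direction, a game without merges belongs to $\mathcal W_{n+1}$, so there are at most $(2n+1)!!$ of them.

\begin{example}\label{ex:small}
The pattern of a game without merges is $\pi^+$ with $t=1$, so the number of such games is $\sum_\pi\prod(h+1)$ over Dyck paths of semilength $n$. This is $2$ for $n=1$, it is $3\cdot2+2\cdot2=10$ for $n=2$, and for $n=3$ the five paths give $4\cdot3\cdot2+3\cdot3\cdot2+3\cdot2\cdot2+2\cdot3\cdot2+2\cdot2\cdot2=74$. A merge needs two nonempty plates, hence level at least $4$, hence $n\ge3$. For $n=3$ it must be the fifth step, from $\{1,1\}$ to $\{2\}$, after which the game continues $\{1\},\{0\},\emptyset$. The state $\{1,1\}$ is reached in four steps through $\{0\},\{0,0\},\{1,0\}$ or through $\{0\},\{1\},\{1,0\}$. Thus $M_1=2$, $M_2=10$ and $M_3=76$.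
\end{example}

\section{Tilting: proof of Theorem~\ref{thm:limit}}\label{sec:tilt}

Dropping the condition on intermediate states, $M_n\le\langle e_\emptyset,(U+D+C)^{2n+2}e_\emptyset\rangle$. Bounding this directly by norms is hopeless, because the bound $h$ for $C$ swamps the bound $\sqrt h$ for $D$. The norm of $C$ sees only the many choices at a merge and not the forced moves that came before it. A diagonal change of basis moves weight from one to the other. If $w$ is a positive function on states and $W$ is the diagonal operator $We_S=w(S)e_S$, then $WTW^{-1}$ is $T$ with the entry for a move $S\to S'$ multiplied by $w(S')/w(S)$. Along a closed walk these factors cancel, so the count does not change, but the norms do.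

\begin{proposition}\label{prop:tilt}
Let $n\ge1$ and $\kappa,\rho\ge0$. Let $w$ be a positive function on states such that, for $1\le h\le n+1$,
\[
\|WUW^{-1}\|_{h-1}\le\sqrt h+\kappa,\qquad\|W(D+C)W^{-1}\|_h\le(1+\rho)(\sqrt h+\kappa).
\]
Then for every $\alpha>0$ and every integer $t\ge\kappa^2/\alpha$,
\[
M_n\le e^{(\rho+\alpha)(n+1)}\,(2n+1)!!\,(2n+2+2t)^t .
\]
\end{proposition}

\begin{proof}
Put $T_+=WUW^{-1}$ and $T_-=W(D+C)W^{-1}$. Since $e_\emptyset$ is an eigenvector of the symmetric operator $W$, we have $M_n\le\langle e_\emptyset,(T_++T_-)^{2n+2}e_\emptyset\rangle$. Expand the power into words in $T_+$ and $T_-$. Only the words spelled by Dyck paths of semilength $n+1$ contribute, and each contributes at most the product of the norms of its letters on the levels where they act. Pairing each up-step into $h$ with a down-step from $h$, this product is at most the product of $(1+\rho)(\sqrt h+\kappa)^2$ over the down-steps. The inequality $2\kappa\sqrt h\le\alpha h+\kappa^2/\alpha$ gives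
\begin{equation}\label{eq:square}
(\sqrt h+\kappa)^2\le(1+\alpha)h+(1+1/\alpha)\kappa^2=(1+\alpha)\big(h+\kappa^2/\alpha\big)\le e^{\alpha}(h+t).
\end{equation}
There are $n+1$ down-steps, and \eqref{eq:shift} with $m=n+1$ completes the proof.
\end{proof}

The additive error $\kappa$ is small compared with $\sqrt h$ at the high levels where a typical game spends its time, but not at low levels. Inequality \eqref{eq:square} treats all levels at once by trading $\kappa$ for a shift of height, at the price of the factor $(2n+2+2t)^t$.

\subsection{The simplest weight}

Let $x\ge1$ and let $w(S)=x^{p}$, where $p$ is the number of plates plus the number of nonempty plates; that is, $w(S)=\prod_{k\in S}x^{\min(k,1)+1}$. A plate collects a factor $x$ when it is put down and another when it receives its first olive. On the first game with a merge in Example~\ref{ex:small},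
\[
\emptyset,\ \{0\},\ \{0,0\},\ \{1,0\},\ \{1,1\},\ \{2\},\ \{1\},\ \{0\},\ \emptyset,
\]
the exponent $p$ runs through $0,1,2,3,4,2,2,1,0$, so the eight steps carry the factors $x,x,x,x,x^{-2},1,x^{-1},x^{-1}$, with product $1$. The merge is discounted by the two factors that the destroyed plate had collected.

In general $WUW^{-1}=U+(x-1)(P+A_0)$, which has norm at most $\sqrt h+2x$ into level $h$ by Lemma~\ref{lem:UD} and (N1). Because only forced moves are inflated, the damage is additive, and it is negligible as long as $x$ is much smaller than $\sqrt h$. The entries of $D$ are multiplied by $1$ or $x^{-1}$, so the norm stays at most $\sqrt h$ by (N2). Every merge removes a nonempty plate, so $WCW^{-1}=x^{-2}C$, of norm at most $x^{-2}h\le x^{-2}\sqrt{2n}\,\sqrt h$ for $h\le n+1\le2n$. At levels of order $n$ the relative errors are $x/\sqrt n$ and $x^{-2}\sqrt n$, and they balance at $x=n^{1/3}$. With this $x$, Proposition~\ref{prop:tilt} applies with $\kappa=2n^{1/3}$, $\rho=\sqrt2\,n^{-1/6}$, $\alpha=n^{-1/6}$ and $t=\lceil4n^{5/6}\rceil$, and gives $M_n\le(2n-1)!!\,e^{O(n^{5/6}\log n)}$. This already identifies the limit $2/e$.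

\subsection{The weight with cutoff four}

The weight above gives all merges the same discount. This wastes information. By Lemma~\ref{lem:C}, the merges in which the smaller size $a$ is prescribed have norm only $\sqrt{2h}$; for them the relative errors are $x/\sqrt n$ and $x^{-2}$, which balance at $x=n^{1/6}$ and sum over $n$ steps to $n^{2/3}$. The bound $h$ is needed only when both plates are large, and a large plate can be given a larger discount by inflating a few more forced moves $A_1,A_2,\dots$. To bring $h$ down to $x^{-2}\sqrt h$ we need a discount $x^{-2}n^{-1/2}=x^{-5}$, and this dictates the cutoff $4$.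

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:limit}]
Let $x=n^{1/6}$ and $w(S)=\prod_{k\in S}x^{\min(k,4)+1}$, and let $1\le h\le n+1\le 2n$. Then
\[
WUW^{-1}=U+(x-1)(P+A_0+A_1+A_2+A_3)
\]
has norm at most $\sqrt h+5x$ into level $h$. The entries of $D$ are multiplied by factors at most $1$, so $\|WDW^{-1}\|_h\le\sqrt h$. The operator $C_{ab}$ is multiplied by $x^{\epsilon}$ with
\[
\epsilon=\min(a+b,4)-\min(a,4)-\min(b,4)-1 .
\]
There are three cases.
\begin{itemize}
\item $b\le3$. There are six such pairs, and $\epsilon\le(a+b)-a-b-1=-1$. By (N1) they contribute at most $6x^{-1}$ to the norm.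
\item $a\le3<b$. Here $\epsilon=-a-1\le-2$. By (N2) and Lemma~\ref{lem:C} for $C_1,C_2,C_3$ the contribution is at most $3x^{-2}\sqrt{2h}$.
\item $a\ge4$. Here $\epsilon=-5$. By (N2) and Lemma~\ref{lem:C} for $C$ the contribution is at most $x^{-5}h\le\sqrt2\,x^{-2}\sqrt h$, because $\sqrt h\le\sqrt{2n}=\sqrt2\,x^3$.
\end{itemize}
Since $4\sqrt2<6$, we get $\|W(D+C)W^{-1}\|_h\le(1+6x^{-2})\sqrt h+6x^{-1}$. Proposition~\ref{prop:tilt} applies with $\kappa=6x$, $\rho=6x^{-2}=6n^{-1/3}$, $\alpha=n^{-1/3}$ and $t=\lceil36n^{2/3}\rceil$. It gives
\[
M_n\le e^{14n^{2/3}}(2n+1)\,(2n-1)!!\,(2n+2+2t)^t=(2n-1)!!\,e^{O(n^{2/3}\log n)},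
\]
and since $\log n\ge\log2>0$ for $n\ge2$ a single constant $K$ serves for all $n\ge2$.
\end{proof}

\section{Inserting merges: the lower bound in Theorem~\ref{thm:sharp}}\label{sec:lower}

We carry out the construction sketched in the introduction. Beside the \emph{main} plates, on which a walk $\omega\in\mathcal W_m$ is played, and one \emph{spare} plate that keeps the table nonempty, we keep a \emph{reservoir} of plates, each of which is put down, given one olive, and merged into a main plate.

\begin{example}\label{ex:insert}
Let $\omega$ be the walk $\emptyset,\{0\},\{1\},\{2\},\{1\},\{0\},\emptyset$. Insert a reservoir plate before step $1$, give it an olive before step $2$, and perform step $3$, which is of type $A_1$, by merging it into the main plate. With the spare plate the game is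
\[
\emptyset,\ \{0\},\ \{0,0\},\ \{0,0,0\},\ \{1,0,0\},\ \{1,1,0\},\ \{2,0\},\ \{1,0\},\ \{0,0\},\ \{0\},\ \emptyset .
\]
Inserting the reservoir plate before step $2$ instead produces the same game, because the inserted move and step $1$ of $\omega$ are both of type $P$.
\end{example}

The example shows the three points that need care. The plate, the olive and the merge must come in this order. Only steps of type $A_b$ with $b\ge1$ can be turned into merges, so we must know how many there are and when they occur. And the construction is not injective, the ambiguity coming from the steps of types $P$ and $A_0$ in $\omega$.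

To find the right number of insertions, note that in a uniform matching of $[2m]$ the point $k$ is an opener with probability $\frac{2m-k}{2m-1}$. So a window of $2n\,du$ steps around time $2nu$ contains about $(1-u)2n\,du$ up-steps. Making $N$ insertions there multiplies the count by about
\[
\binom{2n\,du}{N}^2\binom{(1-u)2n\,du}{N}(2n)^{-N}\approx\exp\big(3N(1+\log(a/N))\big),\qquad a=(2n)^{2/3}(1-u)^{1/3}du .
\]
The exponent has derivative $3\log(a/N)$ in $N$, so it is largest at $N=a$, where it equals $3a$. Integrating, $3(2n)^{2/3}\int_0^1(1-u)^{1/3}du=\frac94(2n)^{2/3}$.

\subsection{The profile of a uniform walk}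

Let $\omega$ be uniform in $\mathcal W_m$ and let $h_i$ be its level after $i$ steps. By Lemma~\ref{lem:dyck}, the pattern of $\omega$ has the same law as the opener--closer pattern of a uniform perfect matching of $[2m]$, and under this identification $h_i$ is the number of arcs with one end in $[i]$ and one end outside.

\begin{lemma}\label{lem:profile}
Let $m\ge2$, $0\le i\le2m$ and $r=\min(i,2m-i)$. Then $\mathbb Eh_i=\frac{i(2m-i)}{2m-1}\ge r/2$ and $\operatorname{Var}h_i\le2r$.
\end{lemma}

\begin{proof}
The reflection $k\mapsto2m+1-k$ exchanges the laws of $h_i$ and $h_{2m-i}$, and $h_0=0$, so we may take $1\le i\le m$. Write $h_i=\sum_{a\le i}\xi_a$, where $\xi_a$ is the indicator that $a$ is matched outside $[i]$. Then $p:=\mathbb E\xi_a=\frac{2m-i}{2m-1}\in[\frac12,1]$, which gives the mean. For $a\ne b$, given that $a$ is matched outside $[i]$, the partner of $b$ is uniform among $2m-3$ points of which $2m-i-1$ lie outside $[i]$. Therefore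
\[
\operatorname{Cov}(\xi_a,\xi_b)=p\Big(\frac{2m-i-1}{2m-3}-\frac{2m-i}{2m-1}\Big)=p\,\frac{2m-2i+1}{(2m-1)(2m-3)}\le\frac1{2m-3},
\]
and $\operatorname{Var}h_i\le i+\frac{i(i-1)}{2m-3}\le i+i\,\frac{m-1}{2m-3}\le2i$.
\end{proof}

\begin{lemma}\label{lem:forced}
The expected number of steps of type $P$ in $\omega$ is $O(\sqrt m)$, and so is the expected number of steps of type $A_0$.
\end{lemma}

\begin{proof}
Fix a pattern $\pi$ whose $i$th step is an up-step. The number of walks with pattern $\pi$ whose $i$th step has type $P$ is $\langle e_\emptyset,Te_\emptyset\rangle$, where $T$ is the word in $U$ and $D$ spelled by $\pi$ with the $i$th letter replaced by $P$. Bounding each letter by its norm gives $\operatorname{wt}(\pi)/\sqrt{h_i}$, since the bound $\sqrt{h_i}$ for the $i$th letter is replaced by $1$. So, given the pattern, the $i$th step has type $P$ with probability at most $h_i^{-1/2}$, and the same argument works with $A_0$ in place of $P$. Each expectation is therefore at most $\sum_{i=1}^{2m-1}\mathbb E[h_i^{-1/2};h_i\ge1]$. By Lemma~\ref{lem:profile} and Chebyshev's inequality, $\Pr(h_i<r/4)\le2r/(r/4)^2=32/r$. Hence the $i$th term is at most $2r^{-1/2}+32r^{-1}$.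 Each value $r\le m$ occurs at most twice, so the sum is $O(\sqrt m)$.
\end{proof}

\subsection{The construction}

To enforce the order of the three operations we cut time into blocks and place plates, olives and merges in three consecutive blocks. Fix an integer $J\ge4$; implied constants may depend on $J$, and $n$ is large. Following the heuristic, put
\[
N_j=\Big\lfloor\frac{(2n)^{2/3}}J\Big(1-\frac jJ\Big)^{1/3}\Big\rfloor\quad(1\le j\le J-3),\qquad N=\sum_jN_j,\qquad m=n-N,
\]
and let $Q=\lfloor2m/J\rfloor$, $I_j=\{(j-1)Q+1,\dots,jQ\}$ and $g_j=\big\lceil\frac{2m}J(1-\frac jJ)\big\rceil$.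

\begin{lemma}\label{lem:good}
There is an integer $R=O(\sqrt n)$ such that, for large $n$, at least half of the walks in $\mathcal W_m$ are \emph{good}: they have at most $R$ steps of type $P$, at most $R$ steps of type $A_0$, and, for every $j\le J-1$, at least $g_j$ steps in $I_j$ of the types $A_b$ with $b\ge1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:forced} and Markov's inequality there is $R=O(\sqrt n)$ such that each of the first two conditions fails with probability at most $\frac18$. The number of up-steps in $I_j$ is $u_j=\frac12(Q+h_{jQ}-h_{(j-1)Q})$. By Lemma~\ref{lem:profile} and $Q=2m/J+O(1)$,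
\[
\mathbb Eu_j=\frac Q2\Big(1+\frac{2m-(2j-1)Q}{2m-1}\Big)=\frac{2m}J\Big(1-\frac{2j-1}{2J}\Big)+O(1)=g_j+\frac m{J^2}+O(1),
\]
and the standard deviation of $u_j$ is at most $\frac12(\sqrt{2m}+\sqrt{2m})$. By Chebyshev's inequality $\Pr(u_j<g_j+2R)=O(1/m)$, so for large $n$ we have $u_j\ge g_j+2R$ for all $j\le J-1$ with probability at least $\frac34$. When this and the first two conditions hold, the third holds as well.
\end{proof}

A \emph{datum} consists of a good walk $\omega$ and, for each $j\le J-3$, a set of $N_j$ \emph{plate slots} in $I_j$, a set of $N_j$ \emph{olive slots} in $I_{j+1}$, and a set of $N_j$ \emph{merge slots} among the steps in $I_{j+2}$ of the types $A_b$, $b\ge1$. A datum defines a game. Put down the spare plate. Then, for $i=1,\dots,2m$: if $i$ is a plate slot, add an empty plate to the reservoir; next, if $i$ is an olive slot, put an olive on an empty reservoir plate; next, perform step $i$ of $\omega$ on the main plates, except that if $i$ is a merge slot of type $A_b$, merge a reservoir plate with one olive and a main plate with $b$ olives, the result being a main plate with $b+1$ olives. Finally remove the spare plate.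

The required reservoir plates always exist. The number of olive slots in $I_1\cup\dots\cup I_k$ equals the number of plate slots in $I_1\cup\dots\cup I_{k-1}$, so at any time in $I_k$ at least as many reservoir plates have been put down as olives are asked for; the same comparison holds between merge slots and olive slots. There are $N$ slots of each kind, so the reservoir is empty at the end. The game has $2+2m+2N=2n+2$ steps, and the spare plate keeps the table nonempty in between.

\begin{lemma}\label{lem:mult}
Each game arises from at most $(N+R)^{2R}=e^{O(\sqrt n\log n)}$ data.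
\end{lemma}

\begin{proof}
Fix a game that arises from some datum. By Remark~\ref{rem:type} the type of each of its moves is known. Suppose we are told which of the moves $P$ other than the first, and which of the moves $A_0$, were inserted at slots. The reservoir changes only at these moves and at merges, so its contents are known at all times. Removing the reservoir and the spare plate from the states gives the main states, and deleting the inserted moves gives $\omega$. The slot of an inserted move is the index of the next step of $\omega$, and the merge slots are the indices of the merges. So the datum is determined. As $\omega$ is good, the game has at most $N+R$ moves $P$ other than the first and at most $N+R$ moves $A_0$, of which $N$ each are inserted. The number of data is at most $\binom{N+R}N^2\le(N+R)^{2R}$.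
\end{proof}

\subsection{Counting}

Lemmas~\ref{lem:good} and~\ref{lem:mult} give
\[
M_n\ge\tfrac12(2m-1)!!\;e^{-O(\sqrt n\log n)}\prod_{j=1}^{J-3}\binom Q{N_j}^2\binom{g_{j+2}}{N_j}.
\]
For $1\le b\le a/2$ we have $\binom ab\ge a^b(1-b/a)^b/b!$, and so $\log\binom ab\ge b\log\frac{ea}b-O(b^2/a+\log b+1)$ by Stirling's formula; with $b=\Theta(n^{2/3})$ and $a=\Theta(n)$ the error is $O(n^{1/3})$. Also $(2m-1)!!\ge(2n-1)!!\,(2n)^{-N}$. Since $2m=2n(1+O(n^{-1/3}))$, we have $Q^2g_{j+2}=(2n/J)^3(1-\frac{j+2}J)(1+O(n^{-1/3}))$, and the last factor changes the logarithm by $O(Nn^{-1/3})=O(n^{1/3})$ in total. Using $(JN_j)^3\le(2n)^2(1-\frac jJ)$ in the second inequality,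
\begin{align*}
\log\frac{M_n}{(2n-1)!!}&\ge\sum_{j=1}^{J-3}N_j\Big[3+\log\frac{(2n)^2(1-\frac{j+2}J)}{(JN_j)^3}\Big]-O(\sqrt n\log n)\\
&\ge\sum_{j=1}^{J-3}N_j\Big[3+\log\Big(1-\frac2{J-j}\Big)\Big]-O(\sqrt n\log n).
\end{align*}
The logarithmic term is the price of merging two blocks later, when up-steps are scarcer. Dividing by $(2n)^{2/3}$ and letting $n\to\infty$,
\[
\liminf_{n\to\infty}\,(2n)^{-2/3}\log\frac{M_n}{(2n-1)!!}\ge\frac1J\sum_{j=1}^{J-3}\Big(1-\frac jJ\Big)^{1/3}\Big[3+\log\Big(1-\frac2{J-j}\Big)\Big].
\]
For $k\ge3$ we have $|\log(1-2/k)|=\log(1+\frac2{k-2})\le\frac2{k-2}\le\frac6k$, so the logarithmic terms contribute at most $\frac6J\sum_{k\le J}\frac1k$ in absolute value, which tends to $0$ as $J\to\infty$. What remains is a Riemann sum converging to $3\int_0^1(1-u)^{1/3}du=\frac94$. This proves the lower bound in Theorem~\ref{thm:sharp}.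

\section{Lifting and time-dependent tilting: the upper bound in Theorem~\ref{thm:sharp}}\label{sec:upper}

The proof of Theorem~\ref{thm:limit} falls short of the constant $\frac94$ for three reasons. First, plates like those of the reservoir require $x$ of order $n^{1/6}$; then $\kappa^2/\alpha$ and $\alpha n$ cannot both be $o(n^{2/3})$, and the shift $t$ costs a logarithm. Second, a weight that depends on the state alone inflates the forced moves of every plate, whether or not it is ever merged. Third, the optimal density of merges in Section~\ref{sec:lower} varies in time like $(1-u)^{1/3}$, and a fixed weight cannot see this. We meet the first two difficulties by enlarging the state space, so that the plates responsible for the main term are taken out of Young's lattice and counted separately, and the third by letting the weight depend on time. Throughout, $\nu=n+1\le2n$ and $\theta=\sqrt{2\nu}$, so games have $2\nu=\theta^2$ steps.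

\subsection{Lifting}

For every game fix one realization with labeled plates. When plates with $a\le b$ olives are merged, we say that the one with $a$ olives is \emph{absorbed} by the other, which survives; ties are broken arbitrarily. Each plate ends by being absorbed or by being removed empty. A plate is \emph{light} if it is absorbed and never carries more than one olive, and \emph{heavy} if it is absorbed and carries at least two olives at some time. All plates that are not light are \emph{main} plates. A light plate has exactly one olive when it is absorbed, and it never absorbs, because a plate that absorbs ends up with at least two olives.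

A heavy plate should be discounted more than a light one, but it may have only one olive left when it is absorbed, so its size does not record its past. We record it separately. A heavy plate is in \emph{stage $0$} until it first has an olive, in \emph{stage $1$} from then until it first has at least two olives, and in \emph{stage $2$} afterwards; it is absorbed in stage $2$. Let $\mu$ be the multiset of sizes of the main plates, let $r_0,r_1$ be the numbers of light plates with $0$ and $1$ olives, and let $v_0,v_1,v_2$ be the numbers of heavy plates in the three stages. The \emph{lifted state} is $\Lambda=(\mu;r_0,r_1,v_0,v_1,v_2)$. The state of the table is $\mu$ together with $r_0$ zeros and $r_1$ ones, so different games have different sequences of lifted states.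

\begin{table}[ht]
\centering
\begin{tabular}{cllll}
\hline
type & move & on $\mu$ & counters & tilted norm\\
\hline
(a) & any other addition to main plates & $U$ & none & $\sqrt h+16z$\\
(b) & heavy plate put down & $P$ & $v_0^+$ & $y$\\
(c) & olive, stage $0\to1$ & $A_0$ & $v_0^-,v_1^+$ & $yz$\\
(d) & olive, stage $1\to2$ & $A_1$ & $v_1^-,v_2^+$ & $yz$\\
(e) & light absorbed, no stage change & $\sum_{b\ge1}A_b$ & $r_1^-$ & $Y_i^{-1}(\sqrt h+16z)$\\
(f) & light absorbed, absorber $1\to2$ & $A_1$ & $r_1^-,v_1^-,v_2^+$ & $Y_i^{-1}yz$\\
\hline
(g) & removal from main plates & $D$ & none & $\sqrt h$\\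
(h) & heavy absorbed, no stage change & $C$ & $v_2^-$ & $150y^{-3}\sqrt h$\\
(i) & heavy absorbed, absorber $1\to2$ & $C_{11}$ & $v_1^-$ & $y^{-2}$\\
\hline
(j) & light plate put down & $I$ & $r_0^+$ & $X_i$\\
(k) & olive put on light plate & $I$ & $r_0^-,r_1^+$ & $Y_i/X_i$\\
(l) & olive taken from light plate & $I$ & $r_0^+,r_1^-$ & $X_i/Y_i$\\
\hline
\end{tabular}
\caption{The twelve types of step on lifted states. A superscript $+$ or $-$ means that the counter changes by $+1$ or $-1$. The last column bounds the norm of the step at time $i$ after tilting by the weight \eqref{eq:weight}, where $h$ is the larger of the two levels of $\mu$ involved.}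
\label{tab:steps}
\end{table}

\begin{lemma}\label{lem:lift}
Every step of a game changes the lifted state by one of the twelve types in Table~\ref{tab:steps}: the multiset $\mu$ makes one of the moves of the operator in the third column, and the counters change as in the fourth.
\end{lemma}

\begin{proof}
A move other than a merge concerns one plate. If it is light, the move is (j), (k) or (l), since a light plate is never removed empty. If it is main and the move is a removal, no stage changes and no heavy plate disappears, so the move is (g). If it is main and the move is an addition, the counters change only when a heavy plate is put down (b), when a heavy plate in stage $0$, which is empty, receives an olive (c), or when a heavy plate in stage $1$ with one olive receives a second (d); otherwise the move is (a).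

In a merge the absorber is main and has $b\ge1$ olives. Its stage changes only if it is a heavy plate in stage $1$; then $b=1$, hence $a=1$, and it enters stage $2$. If the absorbed plate is light, then $a=1$ and $\mu$ changes by $A_b$; this is (f) or (e) according to whether or not the absorber changes stage. If the absorbed plate is main, it is heavy and in stage $2$, and $\mu$ changes by $C_{ab}$. Without a stage change this is (h). With one, $v_2$ loses the absorbed plate and gains the absorber while $v_1$ drops by one, which is (i).
\end{proof}

Write $h=|\mu|$. Types (a)--(f) raise $h$ by $1$, types (g)--(i) lower it by $1$, and types (j)--(l) leave it fixed. So the values of $h$ form a \emph{Motzkin path} of length $2\nu$, a sequence of heights $h_0,\dots,h_{2\nu}\ge0$ from $0$ to $0$ with up, down and \emph{flat} steps $+1,-1,0$. Its heights are at most $\nu$, and the number of its flat steps is even. For instance, in the game $\emptyset,\{0\},\{0,0\},\{1,0\},\{1,1\},\{2\},\{1\},\{0\},\emptyset$, let the second plate receive the first olive and be absorbed. It is light, the types are (a), (j), (k), (a), (e), (g), (g), (g), and the merge has become an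 up-step.

\subsection{Tilting}

Consider first the heavy plates. If a heavy plate collects a factor $y$ at each of its three forced moves and returns $y^{-3}$ when absorbed, the relative errors at levels of order $n$ are $y/\sqrt n$ and $y^{-3}$. They balance at $y=n^{1/8}$ and sum to $n^{5/8}=o(n^{2/3})$. This uses the norm $\sqrt{2h}$ of $C_a$. For merges of two large plates we need, as in Section~\ref{sec:tilt}, a further discount $n^{-1/2}$ depending on size. It is spread over sixteen forced moves, so that its base $z$ is small enough to keep $yz$ below $n^{1/6}$ by a power of $n$. Let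
\[
y=n^{1/8},\qquad z=n^{1/32},
\]
so $z^{16}=n^{1/2}$ and $yz=n^{5/32}$. Let $X_1\ge X_2\ge\dots\ge X_{2\nu}\ge1$ be numbers to be chosen later, let $Y_i=X_i^2$, and put
\begin{equation}\label{eq:weight}
w_i(\Lambda)=X_i^{r_0}\,Y_i^{r_1}\,y^{v_0+2v_1+3v_2}\prod_{k\in\mu}z^{\min(k,16)},\qquad w_0=w_1 .
\end{equation}
A weight that changes in time no longer cancels along a closed walk, but monotonicity gives an inequality in the useful direction. Let $\Lambda_0,\dots,\Lambda_{2\nu}$ be the lifted states of a game. Both ends are $\Lambda_\emptyset=(\emptyset;0,0,0,0,0)$, where every $w_i$ equals $1$, and $w_i\le w_{i-1}$ pointwise. Hence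
\[
1=\prod_{i=1}^{2\nu}\frac{w_i(\Lambda_i)}{w_{i-1}(\Lambda_{i-1})}\le\prod_{i=1}^{2\nu}\frac{w_i(\Lambda_i)}{w_i(\Lambda_{i-1})}.
\]
This is the only place where the monotonicity of $X_i$ is needed for the tilting, and without it the inequality may fail.

Work in the space with orthonormal basis $e_\Lambda$ indexed by lifted states, which is the tensor product of the space spanned by the $e_\mu$ with $\ell^2(\mathbb Z_{\ge0}^5)$. Each type of step is the tensor product of the operator in the third column of Table~\ref{tab:steps} with a shift of the counters, which sends a basis vector to $0$ if a counter would become negative and has norm at most $1$ by (N1). Let $T_i$ be the sum of the twelve operators, with the entry for $\Lambda\to\Lambda'$ multiplied by $w_i(\Lambda')/w_i(\Lambda)$. By Lemma~\ref{lem:lift} and the last display, $M_n\le\langle e_{\Lambda_\emptyset},T_{2\nu}\cdots T_1e_{\Lambda_\emptyset}\rangle$. For each type the multiplier is a constant coming from the counters times a factor coming from $\mu$, so the tilted operator is still a tensor product, and its norm is the product of the norms of the two factors.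

We verify the last column of Table~\ref{tab:steps} for $1\le h\le\nu$. The constants from the counters are $1,y,y,y,Y_i^{-1},Y_i^{-1}y$ for (a)--(f), they are $1,y^{-3},y^{-2}$ for (g)--(i), and $X_i,Y_i/X_i,X_i/Y_i$ for (j)--(l). The factor from $\mu$ multiplies $A_0,\dots,A_{15}$ by $z$ and leaves $P$ and the other $A_k$ unchanged. So $U$ becomes $U+(z-1)\sum_{k\le15}A_k$, of norm at most $\sqrt h+16z$, and by (N2) the same bound holds for $\sum_{b\ge1}A_b$. This settles (a)--(f). The entries of $D$ do not increase, which settles (g). The operator $C_{ab}$ is multiplied by $z^{\epsilon}$ with $\epsilon=\min(a+b,16)-\min(a,16)-\min(b,16)\le0$, and $\epsilon=0$ for $C_{11}$, which settles (i). For (h), the $120$ pairs with $b\le15$ contribute at most $120$; the pairs with $a\le15<b$ contribute at most $15\sqrt{2h}$ by Lemma~\ref{lem:C}; and for $a\ge16$ we have $\epsilon=-16$, so these pairs contribute at most $n^{-1/2}h\le\sqrt{2h}$, because $h\le2n$. The total is at most $(120+16\sqrt2)\sqrt h\le150\sqrt h$.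

Put $\varepsilon_i=Y_i^{-1}=X_i^{-2}$, $\ell_i=2X_i+1$ and $\kappa=20yz=20n^{5/32}$. Adding the entries of the table, at time $i$ the up part of $T_i$ into level $h$ has norm at most
\[
(1+\varepsilon_i)(\sqrt h+16z)+4yz\le(1+\varepsilon_i)(\sqrt h+\kappa),
\]
the down part from level $h$ has norm at most $(1+150y^{-3})(\sqrt h+\kappa)$, and the flat part has norm at most $X_i+X_i+X_i^{-1}\le\ell_i$. Expand $T_{2\nu}\cdots T_1$ over Motzkin paths and pair the up-steps into $h$ with the down-steps from $h$. Apply \eqref{eq:square} with
\[
\alpha=n^{-11/32},\qquad t=\lceil\kappa^2/\alpha\rceil=\lceil400\,n^{21/32}\rceil,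
\]
and note that $y^{-3}=n^{-12/32}\le\alpha$. Each pair then contributes at most $e^{151\alpha}(h+t)$ besides the factor $1+\varepsilon_i$. There are at most $\nu$ pairs, and $\nu\alpha\le2n^{21/32}$. Since $\frac{21}{32}<\frac23$, both $\nu\alpha$ and $t\log n$ are $o(n^{2/3})$, and
\begin{equation}\label{eq:motzkin}
M_n\le e^{o(n^{2/3})}\sum_{\text{Motzkin paths of length }2\nu}\ \prod_{\text{up at time }i}(1+\varepsilon_i)\prod_{\text{flat at time }i}\ell_i\prod_{\text{down from }h}(h+t).
\end{equation}

\subsection{The choice of $X_i$}

Heavy plates have disappeared from \eqref{eq:motzkin}, and only the weights of light plates remain. Two flat steps lower the semilength of the remaining Dyck path by one and so cost a factor of about $2\nu=\theta^2$; a possible flat step at time $i$ therefore adds about $\ell_i/\theta$ to the exponent. Time $i=2\nu u$ is an up-step with probability about $1-u$ and then adds $\varepsilon_i$. With $X_i$ and $Y_i$ free, the leading terms at time $i$ are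
\[
\frac{X_i}\theta+\frac{Y_i}{X_i\theta}+\frac{1-u}{Y_i}\ \ge\ 3\Big(\frac{1-u}{\theta^2}\Big)^{1/3},
\]
by the inequality of arithmetic and geometric means, with equality when $Y_i=X_i^2$ and $X_i^3=\theta(1-u)$. The optimum is decreasing in time, as the tilting requires, and the sum of the right side over the $\theta^2$ times is about $\frac94\theta^{4/3}$, matching the lower bound. Near $u=1$ the optimal $X_i$ drops below $1$ and $\varepsilon_i$ becomes large, so we truncate. Fix $\delta\in(0,1)$ and let
\[
X_i=\theta^{1/3}\max\Big(1-\frac i{2\nu},\,\delta\Big)^{1/3},
\]
which is nonincreasing and at least $1$ for large $n$. Then $\varepsilon_i$ is nondecreasing and $\varepsilon_i\le\varepsilon^*:=(\theta\delta)^{-2/3}=O(n^{-1/3})$. From now on constants may depend on $\delta$.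

The heuristic replaced an exponential moment by the exponential of a mean. The next lemma bounds the loss. It rests on Hoeffding's lemma: if a random variable $Z$ has mean $0$ and takes values in an interval of length $L$, then $\mathbb Ee^{Z}\le e^{L^2/8}$.

\begin{lemma}\label{lem:moment}
Let $0\le\eta_k\le\eta^*$ for $k\in[2M]$. For a uniform perfect matching of $[2M]$,
\[
\mathbb E\exp\Big(\sum_{k\ \mathrm{opener}}\eta_k\Big)\le\exp\Big(\sum_{k=1}^{2M}\frac{2M-k}{2M-1}\,\eta_k+\frac M8\,\eta^{*2}\Big).
\]
\end{lemma}

\begin{proof}
Let $f$ be the sum of $\eta_k$ over the openers $k$. The partner of $k$ is uniform among the other $2M-1$ points, so the first sum on the right is $\mathbb Ef$. Reveal the arcs one at a time, each time exposing the partner of the smallest unmatched point, and let $Z_j$ be the conditional expectation of $f$ given the first $j$ arcs. Then $Z_0=\mathbb Ef$, $Z_M=f$, and $(Z_j)$ is a martingale. Condition on the first $j-1$ arcs; the rest of the matching is uniform on the unmatched points. Let $p$ be the smallest of these and let $a\ne a'$ be two possible partners of $p$. Exchanging $a$ and $a'$ is a bijection from the completions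 containing $\{p,a\}$ to those containing $\{p,a'\}$; it replaces the arcs $\{p,a\},\{a',c\}$ by $\{p,a'\},\{a,c\}$. The point $p$ is an opener in both, so $f$ changes only through the opener of the arc at $c$, by at most $\eta^*$. Hence the values of $Z_j$ for $a$ and for $a'$ differ by at most $\eta^*$, and $Z_j-Z_{j-1}$ is a conditionally centered variable in an interval of length at most $\eta^*$. Hoeffding's lemma bounds its conditional exponential moment by $e^{\eta^{*2}/8}$. Taking conditional expectations for $j=M,M-1,\dots,1$ in turn gives $\mathbb Ee^{f-\mathbb Ef}\le e^{M\eta^{*2}/8}$.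
\end{proof}

\subsection{Evaluating the Motzkin sum}

Fix the set $F$ of times of flat steps in \eqref{eq:motzkin}, with $|F|=2s$, and let $m=\nu-s$. The other steps form a Dyck path $\pi$ of semilength $m$. Its $k$th step occurs at a time at most $k+2s$, so if it is an up-step its factor is at most $e^{\varepsilon_{k+2s}}$, since $\varepsilon_i$ is nondecreasing. This bound depends on $F$ only through $s$. Pass to $\pi^+$ as in the proof of \eqref{eq:shift}, put $M=m+t$, and define $\eta_{t+k}=\varepsilon_{k+2s}$ for $1\le k\le2m$ and $\eta=0$ elsewhere on $[2M]$. By Lemma~\ref{lem:dyck},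
\[
\sum_\pi\prod_{\text{up at step }k}e^{\varepsilon_{k+2s}}\prod_{\text{down from }h}(h+t)\le\frac{(2M-1)!!}{t!}\,e^{G_s},\qquad e^{G_s}:=\mathbb E\exp\Big(\sum_{k\ \mathrm{opener}}\eta_k\Big),
\]
with the expectation over uniform matchings of $[2M]$. By \eqref{eq:shift}, $(2M-1)!!/t!\le(2m-1)!!\,(2\nu+2t)^t=(2m-1)!!\,e^{o(n^{2/3})}$ uniformly in $s$. Let $\Phi=\sum_{i=1}^{2\nu}\ell_i$. Expanding $\Phi^{2s}$ shows that $\sum_{|F|=2s}\prod_{i\in F}\ell_i\le\Phi^{2s}/(2s)!$. Therefore
\begin{equation}\label{eq:sum-s}
M_n\le e^{o(n^{2/3})}\sum_{s=0}^{\nu}\frac{\Phi^{2s}}{(2s)!}\,(2\nu-2s-1)!!\;e^{G_s}.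
\end{equation}
Since $\ell_i\le3\theta^{1/3}$, we have $\Phi/\theta\le3\theta^{4/3}\le3(4n)^{2/3}\le8n^{2/3}$. So the main terms should have $s$ of order $n^{2/3}$. We estimate these precisely and the others crudely. Choose $c$ with $(\nu+t)\varepsilon^*\le cn^{2/3}$ for large $n$, and then $\gamma\ge1$ with $4e^{3/2}/\gamma\le e^{-c-1}$.

\medskip\noindent\emph{Terms with $s\le\gamma n^{2/3}$.} Apply Lemma~\ref{lem:moment} with $\eta^*=\varepsilon^*$. Writing $i=k+2s$, the coefficient of $\eta_{t+k}=\varepsilon_i$ is
\[
\frac{2M-t-k}{2M-1}=\frac{2\nu+t-i}{2\nu-2s+2t-1}\le\frac{2\nu-i+t}{2\nu-2s}\le1-\frac i{2\nu}+O(n^{-1/3}),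
\]
because $s/\nu$ and $t/\nu$ are $O(n^{-1/3})$. With $E=\sum_{i=1}^{2\nu}(1-\frac i{2\nu})\varepsilon_i$, whose terms are nonnegative, this gives
\[
G_s\le E+O(n\cdot n^{-1/3}\varepsilon^*)+O(n\varepsilon^{*2})=E+O(n^{1/3}).
\]
This is where the truncation at $\delta$ is used. Next, $(2\nu-1)!!/(2\nu-2s-1)!!$ is a product of $s$ factors exceeding $2\nu-2s$, so it is at least $(2\nu)^s(1-s/\nu)^s=\theta^{2s}e^{-O(s^2/\nu)}=\theta^{2s}e^{-O(n^{1/3})}$. These terms of \eqref{eq:sum-s} thus contribute at most
\[
(2\nu-1)!!\;e^{E+o(n^{2/3})}\sum_{s\ge0}\frac{(\Phi/\theta)^{2s}}{(2s)!}\le(2\nu-1)!!\;e^{\Phi/\theta+E+o(n^{2/3})}.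
\]

\medskip\noindent\emph{Terms with $s>\gamma n^{2/3}$.} There are $M\le\nu+t$ openers, so $G_s\le cn^{2/3}$. The quotient $(2\nu-1)!!/(2\nu-2s-1)!!$ is the product of the $s$ largest of the $\nu$ factors of $(2\nu-1)!!$, so it is at least $((2\nu-1)!!)^{s/\nu}$. By concavity $\log(2j-1)\ge\frac12\int_{2j-2}^{2j}\log x\,dx$, hence $\log(2\nu-1)!!\ge\frac12\int_0^{2\nu}\log x\,dx=\nu\log\frac{2\nu}e$, and the quotient is at least $(\theta^2/e)^s$. With $(2s)!\ge(2s/e)^{2s}$, these terms contribute at most
\[
(2\nu-1)!!\;e^{o(n^{2/3})}\sum_{s>\gamma n^{2/3}}e^{cn^{2/3}}\Big(\frac{e^{3/2}\Phi}{2s\,\theta}\Big)^{2s}.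
\]
The base is at most $8e^{3/2}/(2\gamma)\le e^{-c-1}$ and $cn^{2/3}\le2cs$, so the $s$th term is at most $e^{-2s}$ and the sum is at most $1$.

\medskip
Adding the two ranges and using $(2\nu-1)!!=(2n+1)(2n-1)!!$,
\[
\log\frac{M_n}{(2n-1)!!}\le\frac\Phi\theta+E+o(n^{2/3}).
\]
For a nonincreasing function $\varphi$ on $[0,1]$ we have $\sum_{i=1}^{2\nu}\varphi(\frac i{2\nu})\le\theta^2\int_0^1\varphi(u)\,du$. Therefore
\[
\frac\Phi\theta\le2\theta^{4/3}\int_0^1\max(1-u,\delta)^{1/3}du+\theta\le2\theta^{4/3}\big(\tfrac34+\delta\big)+\theta,
\]
since $\max(1-u,\delta)^{1/3}$ exceeds $(1-u)^{1/3}$ by at most $1$, and only on an interval of length $\delta$. Also $(1-u)\max(1-u,\delta)^{-2/3}\le(1-u)^{1/3}$, so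
\[
E\le\theta^{-2/3}\sum_{i=1}^{2\nu}\Big(1-\frac i{2\nu}\Big)^{1/3}\le\tfrac34\,\theta^{4/3}.
\]
As $\theta^{4/3}=(2n+2)^{2/3}\sim(2n)^{2/3}$ and $\theta=O(\sqrt n)$, we conclude that
\[
\limsup_{n\to\infty}\,(2n)^{-2/3}\log\frac{M_n}{(2n-1)!!}\le\frac94+2\delta
\]
for every $\delta\in(0,1)$. Letting $\delta\to0$ and combining with Section~\ref{sec:lower} proves Theorem~\ref{thm:sharp}. The three equal parts $\frac34$ of the constant belong to the three essential moves in the life of a light plate: it is put down, it receives its olive, and it is absorbed.

\begin{thebibliography}{1}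

\bibitem{CG}
Teena Carroll and David Galvin, \emph{The game of plates and olives}, arXiv:1711.10670 (2017).

\end{thebibliography}
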